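\title{Locally polynomially integrable hypersurfaces that are not quadrics}

\begin{abstract}
A strictly convex hypersurface in $\mathbb R^n$ is locally polynomially integrable if the volume of its section by a hyperplane parallel and close to a tangent hyperplane is a polynomial in the distance between the two hyperplanes. Strictly convex quadrics in odd dimension have this property, and it has been conjectured that there are no other examples. We show that the conjecture fails in every odd dimension $n\ge5$. The simplest counterexample is the quartic $x=u^2/y+v^2/z+1/(yz^2)$, $y,z>0$, in $\mathbb R^5$. In $\mathbb R^{2k+1}$ we obtain examples of degrees $2,4,\dots,2^k$, and their projective images are examples as well. The proof evaluates the Laplace transform of the section volume by iterating one elementary integral.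
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $M$ be a connected smooth strictly convex hypersurface in $\mathbb R^n$, $n\ge2$. For $a\in M$ let $T_a(M)$ be the tangent hyperplane at $a$ and $\nu_a$ the inner unit normal, so that $M$ lies in the half-space $T_a(M)+\mathbb R_+\nu_a$. For small $t>0$ the set $M\cap(T_a(M)+t\nu_a)$ bounds a domain in the hyperplane $T_a(M)+t\nu_a$; let $A(a,t)$ be the $(n-1)$-dimensional volume of this domain.

\begin{definition}
$M$ is \emph{locally polynomially integrable} if for every $a\in M$ the function $t\mapsto A(a,t)$ is a polynomial for all sufficiently small $t>0$. The bound on $t$ may depend on $a$.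
\end{definition}

Two computations show what to expect. Put $a$ at the origin and use coordinates $(w,t)\in\mathbb R^{n-1}\times\mathbb R$, with $t$ measured along $\nu_a$. If the principal curvatures $\kappa_i$ at $a$ are positive, then $M$ is the graph $t=\frac12\sum\kappa_iw_i^2+O(|w|^3)$, and rescaling $w$ by $\sqrt t$ gives
\begin{equation}\label{eq:asympt}
A(a,t)\sim\omega_{n-1}\,\frac{(2t)^{(n-1)/2}}{\sqrt{K(a)}}\qquad(t\to0^+),
\end{equation}
where $K(a)=\prod\kappa_i$ and $\omega_{n-1}$ is the volume of the unit ball in $\mathbb R^{n-1}$. For even $n$ the exponent is not an integer, so $A(a,\cdot)$ is not a polynomial. Next let $M$ be a strictly convex quadric. Its equation has the form $Q(w)-2t\,\lambda(w)=\alpha t+\beta_0t^2$ with $Q$ positive definite, $\lambda$ linear and $\alpha>0$. Completing the square shows that the section at height $t$ is an ellipsoid $Q(w-tc)\le\alpha t+\beta t^2$, so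
\begin{equation}\label{eq:quadric}
A(a,t)=C\,(\alpha t+\beta t^2)^{(n-1)/2},
\end{equation}
a polynomial when $n$ is odd. These computations illustrate two known facts, which serve here as background and are not used in the proofs: (i) all strictly convex quadrics in $\mathbb R^{2k+1}$, that is, ellipsoids, elliptic paraboloids and single sheets of two-sheet hyperboloids, are locally polynomially integrable; (ii) there are no locally polynomially integrable hypersurfaces in $\mathbb R^n$ for even $n$.

Polynomiality asks that all but finitely many coefficients in the expansion of $A(a,t)$ vanish, at every point $a$. For quadrics this happens for a special reason: parallel sections are homothetic ellipsoids. It is natural to guess that there is no other reason, and this is the conjecture posed in \cite{ABKVY}.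

\medskip
\noindent\textbf{Conjecture.} \emph{Let $n=2k+1$ with $k\ge1$. Every connected smooth strictly convex locally polynomially integrable hypersurface $M\subset\mathbb R^n$ is contained in a strictly convex quadric.}
\medskip

We show that this is false for every $k\ge2$. Let $r\ge1$, let $p_1,\dots,p_r\ge1$ be \emph{odd} integers, and put $m_i=2^{i-1}$, so that $1+\sum m_i=2^r$. Use coordinates
\[
X=(x,u_1,\dots,u_r,y_1,\dots,y_r)\in\mathbb R\times\prod_i\mathbb R^{p_i}\times\mathbb R^r=\mathbb R^n,\qquad n=1+r+\sum_ip_i .
\]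
Since all $p_i$ are odd, $n=2k+1$ is odd and $\sum_i\frac{p_i+1}2=k$. On $U=\prod_i\mathbb R^{p_i}\times(0,\infty)^r$ put
\[
g(u,y)=\sum_{i=1}^r\frac{|u_i|^2}{y_i}+\varphi(y),\qquad \varphi(y)=\prod_{i=1}^ry_i^{-m_i},
\]
and let
\[
M=\{x=g(u,y),\ (u,y)\in U\},\qquad D=\{x\ge g(u,y),\ (u,y)\in U\}.
\]

\begin{theorem}\label{thm:A}
$M$ is a connected, closed, real-analytic hypersurface with positive definite second fundamental form, and $M=\partial D$ with $D$ closed and convex. For every $a\in M$, the function $A(a,t)$ is, for all $t>0$, a polynomial in $t$ of degree exactly $n-1$, divisible exactly by $t^k$. Every nonzero polynomial vanishing on a nonempty relatively open subset of $M$ has degree at least $2^r$. Hence for $r\ge2$ no open piece of $M$ lies in a quadric.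
\end{theorem}

Here ``closed'' means closed as a subset of $\mathbb R^n$; the hypersurface $M$ is unbounded.

\begin{corollary}\label{cor:main}
Let $n\ge5$ be odd and take $r=2$, $p_1=1$, $p_2=n-4$. Then $M\subset\mathbb R^n$ is locally polynomially integrable but lies in no quadric, so the conjecture is false for every $k\ge2$. More generally, in $\mathbb R^{2k+1}$ all values $r=1,\dots,k$ occur. This gives locally polynomially integrable hypersurfaces whose Zariski closures have degrees $2,4,8,\dots,2^k$, and these are pairwise affinely inequivalent, even locally. For $r=1$ one gets the quadric $xy-|u|^2=1$.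
\end{corollary}

The smallest counterexample is the case $n=5$, the quartic
\begin{equation}\label{eq:quartic}
x=\frac{u^2}{y}+\frac{v^2}{z}+\frac1{yz^2}\qquad(y,z>0).
\end{equation}

\begin{theorem}\label{thm:B}
Let $\pi(X)=(LX+c)/m(X)$ be an invertible projective transformation of $\mathbb R^n$ with affine denominator $m$, and let $M_0\subset M$ be connected and relatively open with $m>0$ on $M_0$. Then $\pi(M_0)$ is a strictly convex locally polynomially integrable hypersurface, with $A$ of degree at most $n-1$.
\end{theorem}

The dimension $n=3$ is not decided here. Each $\frac{p_i+1}2$ is at least $1$, so $r\le k$, and for $k=1$ the family contains only quadrics.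

The proof of polynomiality replaces the sections, which are hard to describe, by the integral of an exponential over $D$, which can be computed one variable at a time. Section~\ref{sec:laplace} makes this reduction, Section~\ref{sec:basic} evaluates the one integral that is needed, and Section~\ref{sec:examples} runs the method by hand on a hyperboloid and on the quartic~\eqref{eq:quartic}. Sections~\ref{sec:geometry}--\ref{sec:degree} prove Theorem~\ref{thm:A} and Corollary~\ref{cor:main}, and Section~\ref{sec:projective} proves Theorem~\ref{thm:B}.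

\section{Section volumes and the Laplace transform}\label{sec:laplace}

For a closed convex set $D\subset\mathbb R^n$, a vector $\xi\ne0$ and $s\in\mathbb R$ put
\[
\mathcal A(\xi,s)=\operatorname{vol}_{n-1}\big(D\cap\{\langle\xi,X\rangle=s\}\big),\qquad I(\xi)=\int_De^{-\langle\xi,X\rangle}\,dX .
\]
The hyperplanes $\langle\xi,X\rangle=s$ and $\langle\xi,X\rangle=s'$ are at distance $|s-s'|/|\xi|$, so Fubini's theorem gives
\begin{equation}\label{eq:fubini}
\int_Df(\langle\xi,X\rangle)\,dX=\frac1{|\xi|}\int_{\mathbb R}f(s)\,\mathcal A(\xi,s)\,ds\qquad(f\ge0\text{ measurable}).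
\end{equation}
Thus $\lambda\mapsto|\xi|\,I(\lambda\xi)$ is the Laplace transform of $\mathcal A(\xi,\cdot)$. A Laplace transform determines a function only almost everywhere; convexity removes the exceptional set.

\begin{lemma}\label{lem:monotone}
Let $K\subset\mathbb R^n$ be closed and convex, $\ell$ a nonconstant affine function, and $a\in K$ with $\ell(a)=0$. Put $S(\tau)=\operatorname{vol}_{n-1}(K\cap\{\ell=\tau\})$. If $S=R$ almost everywhere on an interval $(0,\tau_0)$, $0<\tau_0\le\infty$, and $R$ is continuous there, then $S=R$ everywhere on $(0,\tau_0)$.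
\end{lemma}

\begin{proof}
For $0<\tau'<\tau$ the homothety with center $a$ and ratio $\tau'/\tau$ maps $K\cap\{\ell=\tau\}$ into $K\cap\{\ell=\tau'\}$. Hence $S(\tau)/\tau^{n-1}$ is nonincreasing. Given $\tau$, take $\tau_1<\tau<\tau_2$ at which $S=R$; then $R(\tau_1)\tau_1^{1-n}\ge S(\tau)\tau^{1-n}\ge R(\tau_2)\tau_2^{1-n}$. Let $\tau_1,\tau_2\to\tau$.
\end{proof}

\begin{proposition}\label{prop:laplace}
Let $D$ be closed and convex, let $\xi\neq0$, and suppose that $\langle\xi,\cdot\rangle$ attains its minimum $h$ on $D$. If
\[
I(\lambda\xi)=e^{-\lambda h}\sum_{j=1}^Nc_j\lambda^{-j}\qquad\text{for all }\lambda>0,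
\]
then $\mathcal A(\xi,h+T)=|\xi|\sum_{j=1}^Nc_j\,T^{j-1}/(j-1)!$ for all $T>0$.
\end{proposition}

\begin{proof}
Since $\mathcal A(\xi,s)=0$ for $s<h$, formula \eqref{eq:fubini} gives $\int_0^\infty e^{-\lambda T}\mathcal A(\xi,h+T)\,dT=|\xi|\sum c_j\lambda^{-j}$. Also $\int_0^\infty e^{-\lambda T}T^{j-1}/(j-1)!\,dT=\lambda^{-j}$. Recall the uniqueness theorem: if $e^{-\lambda T}f(T)$ is integrable on $(0,\infty)$ with integral $0$ for every $\lambda>0$, then $f=0$ almost everywhere. So the claimed formula holds for almost every $T$, and Lemma~\ref{lem:monotone} with $\ell=\langle\xi,\cdot\rangle-h$ gives it for every $T$.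
\end{proof}

The task is now to find convex sets $D$ for which $e^{\lambda h}I(\lambda\xi)$ is a polynomial in $1/\lambda$ for every normal direction $\xi$.

\section{The basic integral}\label{sec:basic}

All integrals of this kind in the paper come from one family. Define functions $\theta_l$, $l\in\mathbb Z$, of $w>0$ by
\[
\theta_0=1,\qquad\theta_{l+1}(w)=\Big(l+\frac12+\frac w2\Big)\theta_l(w)-\frac w2\,\theta_l'(w)\quad(l\ge0),
\]
and $\theta_l(w)=(w/2)^{2l+1}\theta_{-l-1}(w)$ for $l<0$. For $l\ge0$ the recursion shows that $\theta_l$ is a polynomial of degree $l$ with leading coefficient $2^{-l}$ and $\theta_l(0)=\prod_{i=0}^{l-1}(i+\frac12)>0$. For example, $\theta_1(w)=\frac12(1+w)$.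

\begin{lemma}\label{lem:basic}
For all $l\in\mathbb Z$ and $\beta,\gamma>0$, with $w=2\sqrt{\beta\gamma}$,
\[
J_l(\beta,\gamma):=\int_0^\infty y^{l-1/2}e^{-\beta y-\gamma/y}\,dy=\sqrt\pi\,\beta^{-l-1/2}\,\theta_l(w)\,e^{-w}.
\]
\end{lemma}

\begin{proof}
The integrand decays faster than any power at both ends, locally uniformly in $\beta,\gamma>0$, so we may differentiate under the integral: $\partial_\gamma J_l=-J_{l-1}$ and $\partial_\beta J_l=-J_{l+1}$. The substitution $y=\gamma/(\beta s)$ exchanges $\beta y$ with $\gamma/s$ and $\gamma/y$ with $\beta s$, and gives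
\begin{equation}\label{eq:reflect}
J_l=(\gamma/\beta)^{l+1/2}J_{-l-1}.
\end{equation}
With $l=-1$ this yields $\partial_\gamma J_0=-J_{-1}=-\sqrt{\beta/\gamma}\,J_0$. As $\gamma\to0^+$, monotone convergence gives $J_0\to\int_0^\infty y^{-1/2}e^{-\beta y}dy=\sqrt{\pi/\beta}$. Since $\partial_\gamma w=\sqrt{\beta/\gamma}$, the solution is $J_0=\sqrt{\pi/\beta}\,e^{-w}$. For the step from $l\ge0$ to $l+1$ use $\partial_\beta w=w/(2\beta)$:
\[
-\partial_\beta\big[\beta^{-l-1/2}\theta_l(w)e^{-w}\big]=\beta^{-l-3/2}\Big[\Big(l+\frac12\Big)\theta_l-\frac w2\big(\theta_l'-\theta_l\big)\Big]e^{-w}=\beta^{-l-3/2}\theta_{l+1}(w)e^{-w}.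
\]
For $l<0$, formula \eqref{eq:reflect} and the case $-l-1\ge0$ give $J_l=\sqrt\pi\,\gamma^{l+1/2}\theta_{-l-1}(w)e^{-w}$, and $\gamma^{l+1/2}=\beta^{-l-1/2}(w/2)^{2l+1}$.
\end{proof}

The half-integer exponent is what closes the argument: the reflection $l\mapsto-l-1$ sends $J_{-1}$ back to $J_0$, so that $J_0$ satisfies a first-order equation. Note also that $w$ is the minimum of the phase $\beta y+\gamma/y$.

\section{Two examples by hand}\label{sec:examples}

In both examples $D$ is closed and convex by Section~\ref{sec:geometry}, and we use the Gaussian integral $\int_{\mathbb R}e^{-\lambda u^2/y}du=(\pi y/\lambda)^{1/2}$.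

\begin{example}[the hyperboloid]\label{ex:hyp}
Let $D=\{x\ge(u^2+1)/y,\ y>0\}\subset\mathbb R^3$, bounded by a sheet of $xy-u^2=1$, and let $\langle\xi,X\rangle=x+y$, with minimum $h=2$ on $D$. Integrating over $x$, then $u$, then $y$ gives
\[
I(\lambda\xi)=\frac1\lambda\Big(\frac\pi\lambda\Big)^{1/2}\int_0^\infty y^{1/2}e^{-\lambda y-\lambda/y}dy=\pi\lambda^{-3}\Big(\frac12+\lambda\Big)e^{-2\lambda}.
\]
Proposition~\ref{prop:laplace} gives $\mathcal A(\xi,2+T)=\sqrt2\,\pi\,(T+T^2/4)$. This agrees with the direct computation: on the plane $x+y=s$ write $x=s/2+\rho$, $y=s/2-\rho$; the section is $\rho^2+u^2\le s^2/4-1=T+T^2/4$, and the area element is $\sqrt2\,d\rho\,du$.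
\end{example}

The variable $u$ supplied the factor $y^{1/2}$ that makes the exponent a half-integer. The term $\lambda/y$ in the phase came from the constant $1$ in the numerator. If this constant is replaced by a function $\psi$ of further variables, the $y$-integration produces $e^{-2\lambda\sqrt\psi}$. For $\psi=z^{-2}$ this is $e^{-2\lambda/z}$, which has the same form as the factor we started from, and Lemma~\ref{lem:basic} applies a second time once a term $v^2/z$ is added to supply the factor $z^{1/2}$. This produces \eqref{eq:quartic}.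

\begin{example}[the quartic at one point]\label{ex:quartic}
Let $D$ be the region above the graph \eqref{eq:quartic} and let $\langle\xi,X\rangle=x+y+2z$, so $|\xi|=\sqrt6$. On $D$ we have $x+y+2z\ge\frac1{yz^2}+y+z+z\ge4$ by the inequality of arithmetic and geometric means, with equality at the point $a$ given by $x=y=z=1$, $u=v=0$. So $h=4$ and $\xi$ is an inner normal at $a$. Integration over $x,u,v$ gives
\[
I(\lambda\xi)=\pi\lambda^{-2}\int_0^\infty z^{1/2}e^{-2\lambda z}\int_0^\infty y^{1/2}e^{-\lambda y-\lambda/(yz^2)}\,dy\,dz .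
\]
The inner integral is $J_1(\lambda,\lambda z^{-2})=\sqrt\pi\lambda^{-3/2}\big(\frac12+\frac\lambda z\big)e^{-2\lambda/z}$. The polynomial factor involves an integer power of $z$, so the exponents of $z$ remain half-integers, and the remaining integral is
\[
\tfrac12J_1(2\lambda,2\lambda)+\lambda J_0(2\lambda,2\lambda)=\sqrt\pi\,(2\lambda)^{-3/2}\Big(\frac14+\lambda+2\lambda^2\Big)e^{-4\lambda}.
\]
Hence $I(\lambda\xi)=2^{-3/2}\pi^2\big(\frac14\lambda^{-5}+\lambda^{-4}+2\lambda^{-3}\big)e^{-4\lambda}$. By Proposition~\ref{prop:laplace}, $\mathcal A(\xi,4+T)=\frac{\sqrt3}2\pi^2\big(T^2+\frac{T^3}6+\frac{T^4}{96}\big)$, and with $T=\sqrt6\,t$,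
\[
A(a,t)=\frac{\sqrt3}{2}\,\pi^2\,t^2\Big(6+\sqrt6\,t+\frac38\,t^2\Big).
\]
The leading term $3\sqrt3\,\pi^2t^2$ matches \eqref{eq:asympt}: the Hessian of $g$ at $a$ has determinant $2\cdot2\cdot(2\cdot6-2^2)=32$, so $K(a)=32/6^3$, and $\omega_4=\pi^2/2$. The quadratic factor has discriminant $6-9\ne0$, so $A(a,t)$ is not a multiple of a perfect square, in contrast with \eqref{eq:quadric} for $n=5$.
\end{example}

Three things remain for the general proof: to treat all normal directions $\xi$, to show that the output of each integration is a polynomial even when negative indices $l$ appear, and to rule out quadrics.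

\section{Geometry of $M$ and its normal cone}\label{sec:geometry}

From now on $M$, $D$, $g$, $\varphi$ are as in Theorem~\ref{thm:A}.

\begin{lemma}\label{lem:convex}
The Hessian of $g$ is positive definite on $U$. The set $D$ is closed and convex, with interior $\{x>g\}$ and boundary $M$, and $M$ is connected. For $a\in M$ the hyperplane $T_a(M)$ supports $D$ and meets it only at $a$.
\end{lemma}

\begin{proof}
The second derivative of $|u|^2/y$ in the direction $(\delta,\eta)$ is
\[
\frac{2|\delta|^2}y-\frac{4\eta\,u\cdot\delta}{y^2}+\frac{2\eta^2|u|^2}{y^3}=\frac2y\Big|\delta-\frac\eta yu\Big|^2\ge0 .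
\]
Writing $\varphi=\exp(-\sum m_i\log y_i)$, the second derivative of $\varphi$ in the direction $\eta\in\mathbb R^r$ is $\varphi\,[(\sum m_i\eta_i/y_i)^2+\sum m_i\eta_i^2/y_i^2]$, which is positive for $\eta\ne0$. If the second derivative of $g$ in the direction $(\delta,\eta)$ vanishes, then $\eta=0$, and then every $\delta_i=0$. So $g$ is strictly convex on the convex set $U$, and its epigraph $D$ is convex.

The only way for $D$ to fail to be closed is that some $y_i$ tends to $0$ along a convergent sequence in $D$. Along such a sequence all $y_j$ are bounded above and $\varphi\le g\le x$ is bounded, so $\prod y_j^{m_j}$ is bounded below by a positive constant, and no $y_i$ tends to $0$. Thus $D$ is closed, $\{x>g\}$ is open, and points of $M$ are limits of points with $x<g$; hence $\partial D=M$. As a graph over $U$, $M$ is connected. Finally, if $a$ lies over $\zeta_a\in U$, the affine function $\ell_0(x,\zeta)=x-g(\zeta_a)-\nabla g(\zeta_a)\cdot(\zeta-\zeta_a)$ vanishes exactly on $T_a(M)$, and on $D$ it equals $[x-g(\zeta)]+[g(\zeta)-g(\zeta_a)-\nabla g(\zeta_a)\cdot(\zeta-\zeta_a)]$,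 which is positive unless $(x,\zeta)=a$.
\end{proof}

The second fundamental form of the graph $M$ is the Hessian of $g$ divided by $(1+|\nabla g|^2)^{1/2}$, so the first sentence of Theorem~\ref{thm:A} is proved.

Since $D$ is unbounded, $I(\xi)$ is finite only for suitable $\xi$. Write $\xi=(\sigma,q_1,\dots,q_r,b_1,\dots,b_r)$, so $\langle\xi,X\rangle=\sigma x+\sum q_i\cdot u_i+\sum b_iy_i$. For $\sigma>0$ put $B_i=b_i-|q_i|^2/(4\sigma)$. Adding and subtracting $\sigma g$ and completing the square in each $u_i$ gives, for $(u,y)\in U$,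
\begin{equation}\label{eq:squares}
\langle\xi,X\rangle=\sigma(x-g)+\sum_i\frac\sigma{y_i}\Big|u_i+\frac{y_iq_i}{2\sigma}\Big|^2+\sigma\varphi(y)+\sum_iB_iy_i .
\end{equation}
This singles out the open cone
\[
\mathcal C=\{\xi:\ \sigma>0,\ B_1>0,\dots,B_r>0\},
\]
on which every term of \eqref{eq:squares} is nonnegative for $X\in D$. Each $B_i$ is positively homogeneous of degree $1$ in $\xi$. For $\sigma,B_i>0$ define
\[
h_r(\sigma;B_1,\dots,B_r)=\min_{y\in(0,\infty)^r}\Big(\sigma\varphi(y)+\sum_iB_iy_i\Big)=2^r\Big(\sigma\prod_i(B_i/m_i)^{m_i}\Big)^{1/2^r}.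
\]
To see the second equality, split $B_iy_i$ into $m_i$ equal parts. The sum then has $2^r$ terms with product $\sigma\prod(B_i/m_i)^{m_i}$, and all terms equal a common value $\mu$ at $y_i=m_i\mu/B_i$ when $\mu^{2^r}$ is that product; apply the inequality of arithmetic and geometric means. For $\xi\in\mathcal C$ put $h(\xi)=h_r(\sigma;B)$, a positive function, homogeneous of degree $1$.

\begin{lemma}\label{lem:cone}
\begin{enumerate}
\item[(a)] For $\xi\in\mathcal C$ the minimum of $\langle\xi,\cdot\rangle$ on $D$ is attained and equals $h(\xi)$, and the sets $D\cap\{\langle\xi,X\rangle\le s\}$ are compact.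
\item[(b)] For $\xi\in\mathcal C$ and $s>h(\xi)$, the hyperplane $H=\{\langle\xi,X\rangle=s\}$ meets the interior of $D$ and is tangent to $M$ at no point, and $D\cap H$ is a compact convex domain in $H$ with relative boundary $M\cap H$.
\item[(c)] For $a\in M$ the inner normal $\xi=(1,-\nabla g)$ at $a$ lies in $\mathcal C$, and $T_a(M)=\{\langle\xi,X\rangle=h(\xi)\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first two terms of \eqref{eq:squares} vanish for $u_i=-y_iq_i/(2\sigma)$, $x=g$, which leaves the minimum defining $h_r$. If $X\in D$ and $\langle\xi,X\rangle\le s$, every term of \eqref{eq:squares} is at most $s$. Then $y_i\le s/B_i$; next $|u_i+y_iq_i/(2\sigma)|^2\le sy_i/\sigma$, so $u$ is bounded; $\varphi\le s/\sigma$ keeps $y$ away from $0$, so $g$ is bounded; and $0\le x-g\le s/\sigma$. The set is bounded and closed.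

(b) Moving a minimum point up by $(s-h)/\sigma$ in the $x$-direction gives an interior point of $D$ on $H$. A tangent hyperplane supports $D$ and so misses the interior; hence $H$ is not tangent. Points of $H$ interior to $D$ are relatively interior to $D\cap H$. If a point $p\in M\cap H$ were relatively interior, a neighborhood of $p$ in $H$ would lie on one side of $T_p(M)$, which forces $H=T_p(M)$.

(c) Here $\sigma=1$, $q_i=-2u_i/y_i$ and $b_i=|u_i|^2/y_i^2+m_i\varphi/y_i$, so $B_i=m_i\varphi/y_i>0$. By Lemma~\ref{lem:convex}, $\langle\xi,\cdot\rangle$ is minimal on $D$ at $a$.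
\end{proof}

\section{Polynomiality of the section volume}\label{sec:poly}

In Example~\ref{ex:quartic} the first integration left a polynomial in $\lambda/z$ in front of the exponential. To iterate, we must therefore allow a polynomial factor in the input. A factor $(\gamma/y)^j$ lowers the index of $J_l$ to $l-j$, which may be negative, and then $\theta_{l-j}$ has a pole at $w=0$. The point is that the factor $\gamma^j$ cancels the pole.

\begin{lemma}\label{lem:operator}
Let $l\ge0$ be an integer. There is a linear map $\mathcal T_l$ from $\mathbb R[w]$ to itself such that for every polynomial $P$ and all $\beta,\gamma>0$, with $w=2\sqrt{\beta\gamma}$,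
\[
\int_0^\infty y^{l-1/2}\,P(\gamma/y)\,e^{-\beta y-\gamma/y}\,dy=\sqrt\pi\,\beta^{-l-1/2}\,(\mathcal T_lP)(w)\,e^{-w}.
\]
If $P$ has degree $d$ and positive leading coefficient, then $\mathcal T_lP$ has degree $d+l$ and positive leading coefficient. Moreover $(\mathcal T_lP)(0)=\theta_l(0)P(0)$.
\end{lemma}

\begin{proof}
For $P=w^j$ the integral is $\gamma^jJ_{l-j}=\sqrt\pi\,\beta^{-l-1/2}(\beta\gamma)^j\theta_{l-j}(w)e^{-w}$, so we set $\mathcal T_l(w^j)=(w/2)^{2j}\theta_{l-j}(w)$. If $j\le l$, this is a polynomial of degree $2j+(l-j)=l+j$. If $j>l$, it equals $(w/2)^{2l+1}\theta_{j-l-1}(w)$, a polynomial because $l\ge0$, again of degree $l+j$. In both cases the leading coefficient is $2^{-l-j}$, and the value at $0$ is $0$ for $j\ge1$ and $\theta_l(0)$ for $j=0$. The assertions follow by linearity.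
\end{proof}

Write $\varphi_r$ for $\varphi$ to display the number of variables, with $\varphi_0=1$ and $h_0(\sigma)=\sigma$.

\begin{lemma}\label{lem:iterate}
Let $r\ge0$, let $l_1,\dots,l_r\ge0$ be integers and $P$ a polynomial. For $\sigma,B_i>0$ and $h=h_r(\sigma;B)$,
\[
\int_{(0,\infty)^r}\prod_iy_i^{l_i-1/2}\,P\big(\sigma\varphi_r(y)\big)\,e^{-\sigma\varphi_r(y)-\sum B_iy_i}\,dy=\pi^{r/2}\prod_iB_i^{-l_i-1/2}\,\big(\mathcal T_{l_r}\cdots\mathcal T_{l_1}P\big)(h)\,e^{-h}.
\]
\end{lemma}

\begin{proof}
Induction on $r$; for $r=0$ both sides are $P(\sigma)e^{-\sigma}$. Let $r\ge1$. By linearity we may take $P$ to be a monomial, so that the integrand is positive and Tonelli's theorem applies. Since $m_1=1$, we have $\sigma\varphi_r(y)=\gamma/y_1$ with $\gamma=\sigma\prod_{i\ge2}y_i^{-m_i}$. By Lemma~\ref{lem:operator} the $y_1$-integration gives $\sqrt\pi\,B_1^{-l_1-1/2}(\mathcal T_{l_1}P)(w)e^{-w}$ with $w=2\sqrt{B_1\gamma}$. Since $m_i/2=m_{i-1}$,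
\[
w=\sigma'\varphi_{r-1}(y_2,\dots,y_r),\qquad\sigma'=2\sqrt{B_1\sigma}.
\]
The remaining integral is the one of the lemma for $r-1$, with data $\sigma'$, $B_2,\dots,B_r$, $l_2,\dots,l_r$ and the polynomial $\mathcal T_{l_1}P$. It remains to compare the exponents. The minimum of $B_1y_1+\gamma/y_1$ over $y_1$ is $w$, so minimizing first over $y_1$ gives $h_r(\sigma;B_1,\dots,B_r)=h_{r-1}(\sigma';B_2,\dots,B_r)$.
\end{proof}

Put $l_i=\frac{p_i+1}2$, an integer because $p_i$ is odd, and
\[
\Theta=\mathcal T_{l_r}\cdots\mathcal T_{l_1}1=\sum_{i=0}^k\vartheta_iw^i,\qquad E(\xi)=\pi^k\,\sigma^{-1-\sum p_i/2}\prod_iB_i^{-1-p_i/2}.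
\]
By Lemma~\ref{lem:operator}, $\Theta$ has degree $\sum l_i=k$, with $\vartheta_k>0$ and $\vartheta_0=\prod\theta_{l_i}(0)>0$. The function $E>0$ is homogeneous of degree $-1-r-\sum p_i=-n$ on $\mathcal C$.

\begin{proposition}\label{prop:sections}
For $\xi\in\mathcal C$, $h=h(\xi)$ and all $T>0$,
\begin{equation}\label{eq:sections}
\mathcal A(\xi,h+T)=|\xi|\,E(\xi)\sum_{i=0}^k\vartheta_i\,h^i\,\frac{T^{\,n-1-i}}{(n-1-i)!}.
\end{equation}
\end{proposition}

\begin{proof}
Insert \eqref{eq:squares} into $I(\xi)$ and use Tonelli's theorem. The integral of $e^{-\sigma(x-g)}$ over $x\ge g$ is $\sigma^{-1}$, and the Gaussian integral over $u_i\in\mathbb R^{p_i}$ is $(\pi y_i/\sigma)^{p_i/2}$. So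
\[
I(\xi)=\sigma^{-1}\prod_i(\pi/\sigma)^{p_i/2}\int_{(0,\infty)^r}\prod_iy_i^{p_i/2}\,e^{-\sigma\varphi(y)-\sum B_iy_i}\,dy .
\]
Since $p_i/2=l_i-\frac12$, Lemma~\ref{lem:iterate} with $P=1$ gives $I(\xi)=E(\xi)\,\Theta(h(\xi))\,e^{-h(\xi)}$; the power of $\pi$ is $(r+\sum p_i)/2=k$. By homogeneity,
\[
I(\lambda\xi)=e^{-\lambda h}\,E(\xi)\sum_{i=0}^k\vartheta_ih^i\lambda^{-(n-i)}\qquad(\lambda>0),
\]
and $n-i\ge1$ because $i\le k<n$. Proposition~\ref{prop:laplace} applies by Lemma~\ref{lem:cone}(a).
\end{proof}

\begin{proof}[Proof of the second sentence of Theorem~\ref{thm:A}]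
Let $a\in M$ and $\xi=(1,-\nabla g)$ at $a$, so $\nu_a=\xi/|\xi|$. By Lemma~\ref{lem:cone}(c), $\xi\in\mathcal C$ and $T_a(M)+t\nu_a=\{\langle\xi,X\rangle=h+|\xi|t\}$. By Lemma~\ref{lem:cone}(b), for every $t>0$ the domain bounded by the section of $M$ is the section of $D$, so $A(a,t)$ is given by \eqref{eq:sections} with $T=|\xi|t$. The highest power $t^{n-1}$ occurs because $\vartheta_0>0$, and the lowest power $t^{n-1-k}=t^k$ occurs because $\vartheta_k>0$ and $h>0$.
\end{proof}

\begin{example}
For the quartic \eqref{eq:quartic}, $l_1=l_2=1$. We have $\mathcal T_11=\frac12(1+w)$ and $\mathcal T_1w=(w/2)^2$, so $\Theta(w)=\frac14(1+w+\frac{w^2}2)$. With $h=2(4\sigma B_1B_2^2)^{1/4}$, $E=\pi^2\sigma^{-2}(B_1B_2)^{-3/2}$ and $T=|\xi|t$, at every point $a$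
\[
A(a,t)=\frac14|\xi|E(\xi)\Big(\frac{T^4}{24}+\frac{hT^3}6+\frac{h^2T^2}4\Big).
\]
Example~\ref{ex:quartic} is the case $\sigma=B_1=1$, $B_2=2$.
\end{example}

\begin{remark}
The exponents $m_i=2^{i-1}$ are used only in Lemma~\ref{lem:iterate}: each integration takes a square root of the remaining monomial, and after $i-1$ square roots the exponent of $y_i^{-1}$ must be $1$. The parity of the $p_i$ is used only to make $l_i$ an integer. Section~\ref{sec:geometry} does not use it, and if an odd number of the $p_i$ are even, then $n$ is even and \eqref{eq:asympt} excludes polynomiality.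
\end{remark}

\section{The degree of $M$}\label{sec:degree}

Let $Y=\prod_iy_i^{m_i}$ and $F=xY-\sum_i|u_i|^2\,Y/y_i$. This is a homogeneous polynomial of degree $1+\sum m_i=2^r$, and multiplying $x=g$ by $Y$ shows that $M=\{F=1\}\cap\{y_i>0\ \forall i\}$.

\begin{proposition}\label{prop:ideal}
A polynomial $P$ vanishes on a given nonempty relatively open subset of $M$ if and only if $F-1$ divides $P$.
\end{proposition}

\begin{proof}
Only one direction needs proof. We eliminate $x$, in which $F$ is linear. Write $xY=(F-1)+G$ with $G=1+\sum|u_i|^2Y/y_i$ free of $x$, and $P=\sum_{j=0}^dP_j(u,y)x^j$. Then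
\[
Y^dP=\sum_jP_jY^{d-j}(xY)^j=(F-1)Q+R,\qquad R=\sum_jP_jY^{d-j}G^j,
\]
with a polynomial $Q$. Both $P$ and $F-1$ vanish on the given piece of $M$, which projects onto a nonempty open subset of $U$. So the polynomial $R(u,y)$ vanishes on an open set, and $R=0$. Now $Y^dP=(F-1)Q$. Each $y_i$ is a prime element of the polynomial ring and does not divide $F-1$, which equals $-1$ wherever $x=0$ and $u=0$. Hence the factors of $Y^d$ can be cancelled from $Q$ one at a time, and $P=(F-1)Q_1$.
\end{proof}

A nonzero multiple of $F-1$ has degree at least $2^r$, and $2^r\ge4$ for $r\ge2$. This completes the proof of Theorem~\ref{thm:A}.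

\begin{proof}[Proof of Corollary~\ref{cor:main}]
For odd $n\ge5$ the numbers $1$ and $n-4$ are odd and positive, and $1+2+1+(n-4)=n$; the first claim follows from Theorem~\ref{thm:A}. For $1\le r\le k$ take $p_1=\dots=p_{r-1}=1$ and $p_r=2(k-r)+1$; then $1+r+\sum p_i=2k+1$. By Proposition~\ref{prop:ideal}, the Zariski closure of any nonempty open piece of $M$ is $\{F=1\}$, its ideal is generated by $F-1$, and its degree, the least degree of a nonzero polynomial vanishing on the piece, is $2^r$. An invertible affine map preserves degrees of polynomials, so open pieces with different $r$ are not affinely equivalent. For $r=1$, $F=xy-|u|^2$.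
\end{proof}

\section{Projective images}\label{sec:projective}

An invertible affine map sends parallel hyperplanes to parallel hyperplanes and rescales $t$ and $A$ by constants, so it preserves local polynomial integrability. A projective map does neither. The hyperplanes parallel to a tangent hyperplane of $\pi(M_0)$ pull back to a pencil $\{\ell_0-\tau m=0\}$, and volume pulls back to the weight $m^{-n-1}$. These two distortions cancel: differentiating $n+1$ times along the pencil removes the weight and turns into differentiating $n+1$ times in the parallel direction, which kills a polynomial of degree at most $n$.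

Write $\pi(X)=(LX+c)/m(X)$, and let $\Lambda$ be the invertible linear map of $\mathbb R^{n+1}$ with $\Lambda(X,1)=(LX+c,m(X))$. On $\{m>0\}$ the map $\pi$ is injective and sends segments to segments, hence convex sets to convex sets. Its Jacobian is
\begin{equation}\label{eq:jacobian}
\det D\pi=\det\Lambda\cdot m^{-n-1}.
\end{equation}
Indeed, let $\Phi(X,\lambda)=(\lambda X,\lambda)$, with Jacobian $\lambda^n$, and $\Psi(X,\lambda)=(\pi(X),\lambda m(X))$, with Jacobian $m\det D\pi$. Then $\Lambda\circ\Phi=\Phi\circ\Psi$, so $\lambda^n\det\Lambda=(\lambda m)^n\,m\det D\pi$.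

Affine functions on $\mathbb R^n$ form a vector space of dimension $n+1$. For an affine function $\ell$ let $K_\ell=D\cap\{\ell\le0\}$. We first show that these caps do not escape when $\ell$ is perturbed.

\begin{lemma}\label{lem:confine}
Let $N$ be a bounded open set, $a\in D\cap N$, and $\ell$ an affine function with $\ell>0$ on $D\cap\partial N$. Then $K_{\tilde\ell}\subset N$ for every $\tilde\ell$ close to $\ell$ with $\tilde\ell(a)\le0$.
\end{lemma}

\begin{proof}
By compactness, $\tilde\ell>0$ on $D\cap\partial N$ for $\tilde\ell$ close to $\ell$. If $X\in K_{\tilde\ell}\setminus N$, the segment from $a$ to $X$ lies in the convex set $K_{\tilde\ell}$ and meets $\partial N$, a contradiction.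
\end{proof}

Let $\mathcal L$ be the open set of affine functions $\ell=\langle\xi,\cdot\rangle-s$ with $\xi\in\mathcal C$ and $s>h(\xi)$. For $\ell\in\mathcal L$ the cap $K_\ell$ is compact. Put $V_\psi(\ell)=\int_{D\cap\{\ell<0\}}\psi\,dX$, and let $\partial_m$ denote the derivative in the direction $m$ on the space of affine functions; $\partial_1$ is the derivative in the direction of the constant function $1$.

\begin{lemma}\label{lem:caps}
Let $\ell\in\mathcal L$ and let $\psi$ be smooth on a neighborhood of $K_\ell$. Then $V_\psi$ is defined and $C^\infty$ near $\ell$, and $\partial_mV_\psi=\partial_1V_{m\psi}$ near $\ell$ for every affine function $m$.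
\end{lemma}

\begin{proof}
Cover $K_\ell$ by finitely many bounded open sets $W$ in the domain of $\psi$, each of one of two types. Type (a): $\ell<0$ on $\overline W$. Type (b): $W$ is a box $\{|w_i|<\delta\}$ in smooth coordinates defined near $\overline W$, with $w_n=\ell$, and either $W\subset D$ or $w_1=x-g$, so that $D\cap W=\{w_1\ge0\}$. Such coordinates exist around a point of $M\cap\{\ell=0\}$ because $d\ell$ and $d(x-g)$ are independent there by Lemma~\ref{lem:cone}(b). Take an open $N\supset K_\ell$ with $\overline N\subset\bigcup W$. Then $\ell>0$ on $D\cap\partial N$, and $\ell(a)<0$ for some $a\in D$ because $s>h(\xi)$; so $K_{\tilde\ell}\subset N$ for $\tilde\ell$ near $\ell$, by Lemma~\ref{lem:confine}. A partition of unity on $\overline N$ reduces the claim to $\psi$ with compact support in one $W$.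

In type (a), $V_\psi$ and $V_{m\psi}$ are constant near $\ell$. In type (b), for $\tilde\ell$ near $\ell$ we have $\partial\tilde\ell/\partial w_n>0$ on $\overline W$, and $\tilde\ell$ has opposite signs on the faces $w_n=\pm\delta$. So $W\cap\{\tilde\ell<0\}=\{w_n<f(w',\tilde\ell)\}$, where $w'=(w_1,\dots,w_{n-1})$ and $f$ is smooth by the implicit function theorem. With $\jmath$ the Jacobian of the coordinates and $\Omega$ the fixed range of $w'$ in $D\cap W$,
\[
V_\psi(\tilde\ell)=\int_\Omega\int_{-\delta}^{f(w',\tilde\ell)}\psi\,\jmath\,dw_n\,dw',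
\]
which is smooth in $\tilde\ell$. Differentiating the identity $\tilde\ell(w',f)=0$ in the direction $m$ gives $\partial_mf=-m/(\partial\tilde\ell/\partial w_n)$, so
\[
\partial_mV_\psi(\tilde\ell)=-\int_\Omega\frac{m\,\psi\,\jmath}{\partial\tilde\ell/\partial w_n}\Big|_{w_n=f}\,dw' .
\]
The right side depends on $m$ and $\psi$ only through the product $m\psi$.
\end{proof}

\begin{lemma}\label{lem:vanish}
If $\ell\in\mathcal L$ and $m>0$ on $K_\ell$, then $\partial_m^{\,n+1}V_{m^{-n-1}}(\ell)=0$.
\end{lemma}

\begin{proof}
Derivatives of smooth functions commute, so Lemma~\ref{lem:caps} gives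
\[
\partial_m^{\,n+1}V_{m^{-n-1}}=\partial_1\partial_m^{\,n}V_{m^{-n}}=\dots=\partial_1^{\,n+1}V_1
\]
near $\ell$. By \eqref{eq:fubini} and \eqref{eq:sections}, $V_1(\langle\xi,\cdot\rangle-s)=|\xi|^{-1}\int_h^s\mathcal A(\xi,s')\,ds'$ is a polynomial in $s>h(\xi)$ of degree at most $n$, and $\partial_1=-\partial/\partial s$.
\end{proof}

This is where the full strength of Theorem~\ref{thm:A} enters: the bound $n-1$ on the degree, and the validity of \eqref{eq:sections} for all $T>0$, which makes $\partial_1^{\,n+1}V_1$ vanish on the whole of $\mathcal L$.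

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By \eqref{eq:jacobian}, $\pi$ is a diffeomorphism of $\{m>0\}$ onto its image, so $M'=\pi(M_0)$ is a connected smooth hypersurface. Fix $a\in M_0$ and $a'=\pi(a)$, and let $\ell_0$ be the affine function from the proof of Lemma~\ref{lem:convex}. It vanishes on $T_a(M)$, is positive on $D\setminus\{a\}$, and has linear part in $\mathcal C$.

\emph{Strict convexity.} Since $\Lambda$ is invertible, the map $\ell'\mapsto m\cdot(\ell'\circ\pi)$ is a linear bijection of the space of affine functions. So $\ell_0/m=\ell'\circ\pi$ for a nonzero affine $\ell'$ with $\ell'(a')=0$, which is therefore nonconstant, and $\ell'>0$ on $M'\setminus\{a'\}$. In the chart $U$, the restriction of $\ell_0$ to $M$ vanishes to second order at $a$ with Hessian that of $g$; hence $\ell_0/m$ vanishes to second order with Hessian that of $g$ divided by $m(a)>0$. A nondegenerate minimum is preserved by diffeomorphisms, so $\ell'|_{M'}$ has one at $a'$. Thus $T_{a'}(M')=\{\ell'=0\}$, the second fundamental form of $M'$ at $a'$ is positive definite,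 and $M'\setminus\{a'\}$ lies in the open half-space $\{\ell'>0\}$.

\emph{The sections.} Let $N$ be an open ball about $a$ with $m>0$ on $\overline N$ and $M\cap N\subset M_0$. Put $\ell_\tau=\ell_0-\tau m$. There is $\tau_0>0$ such that for $0<\tau\le\tau_0$ the linear part of $\ell_\tau$ lies in the open cone $\mathcal C$ and, by Lemma~\ref{lem:confine}, $K_{\ell_\tau}\subset N$; here we use $\ell_0>0$ on $D\cap\partial N$ and $\ell_\tau(a)=-\tau m(a)<0$. The last inequality also gives $\ell_\tau\in\mathcal L$. On $\{m>0\}$ the function $\ell_\tau$ has the sign of $\ell'\circ\pi-\tau$. Since $M\cap\{\ell_\tau=0\}\subset M\cap N\subset M_0$, we get $M'\cap\{\ell'=\tau\}=\pi(M\cap\{\ell_\tau=0\})$, and by Lemma~\ref{lem:cone}(b) this set bounds $\pi(D\cap\{\ell_\tau=0\})$ in the hyperplane $\{\ell'=\tau\}$. Let $K'=\pi(K_{\ell_{\tau_0}})$, a compact convex set containing $a'$ on which $\ell'\ge0$. For $0<\tau<\tau_0$,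
\[
K'\cap\{\ell'=\tau\}=\pi(D\cap\{\ell_\tau=0\}),\qquad K'\cap\{\ell'<\tau\}=\pi(D\cap\{\ell_\tau<0\}).
\]
So $S(\tau)=\operatorname{vol}_{n-1}(K'\cap\{\ell'=\tau\})$ is the section volume of $M'$ at distance $t=\tau/|\nabla\ell'|$ from $T_{a'}(M')$.

\emph{Polynomiality.} By \eqref{eq:jacobian}, the cap volume is
\[
\mathcal V(\tau)=\operatorname{vol}_n(K'\cap\{\ell'<\tau\})=|\det\Lambda|\;V_{m^{-n-1}}(\ell_0-\tau m).
\]
By Lemma~\ref{lem:vanish}, $\mathcal V^{(n+1)}(\tau)=|\det\Lambda|\,(-1)^{n+1}\partial_m^{\,n+1}V_{m^{-n-1}}(\ell_\tau)=0$, so $\mathcal V$ is a polynomial of degree at most $n$ on $(0,\tau_0)$. By Fubini's theorem $\mathcal V(\tau)=|\nabla\ell'|^{-1}\int_0^\tau S$, so $S=|\nabla\ell'|\,d\mathcal V/d\tau$ almost everywhere, and everywhere on $(0,\tau_0)$ by Lemma~\ref{lem:monotone}. Hence the section volume is a polynomial in $t$ of degree at most $n-1$ for small $t>0$.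
\end{proof}

\begin{remark}
For $r\ge2$ the images $\pi(M_0)$ are again counterexamples: if a polynomial $P\ne0$ of degree $d$ vanishes on an open piece of $\pi(M_0)$, then $m^d\cdot(P\circ\pi)$ is a nonzero polynomial of degree at most $d$ vanishing on an open piece of $M$, so $d\ge2^r$. They can be bounded. Take $m=\langle\xi,\cdot\rangle$ with $\xi\in\mathcal C$, so $m\ge h(\xi)>0$ on $D$ and $M_0=M$ is allowed. If the closed ball of radius $\varepsilon$ about $\xi$ lies in $\mathcal C$, then $\langle\xi-\eta,X\rangle>0$ for $|\eta|\le\varepsilon$ and $X\in D$, so $m(X)\ge\varepsilon|X|$ on $D$, and $\pi(M)$ is bounded.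
\end{remark}

\begin{thebibliography}{1}

\bibitem{ABKVY}
Mark Agranovsky, Jan Boman, Alexander Koldobsky, Victor Vassiliev and Vladyslav Yaskin,
\emph{Algebraically integrable bodies and related properties of the Radon transform},
arXiv:2212.07510 (2022).

\end{thebibliography}
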